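# Ordered paths with Ramsey numbers $n^{\Theta(\log n)}$

## 1. The ordered paths on three vertices

Take the path on three vertices and put its vertices on a line, at positions $1<2<3$. The result depends only on where the middle vertex of the path goes. If it goes to position $2$, the edges are $12$ and $23$: the path runs monotonically from left to right. If it goes to position $1$, the edges are $12$ and $13$: a fork opening to the right. Position $3$ gives the mirror image of the fork.

Now color the pairs of $\{1,\dots,N\}$ red and blue. How large must $N$ be to force a one-colored copy of one of these pictures, with the left-to-right order respected?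

For the fork the answer is $N=4$. With $N=4$, vertex $1$ sends three edges to the right, and two of them have the same color. With $N=3$, color $12$ red, $13$ blue and $23$ arbitrarily. Only vertex $1$ has two later neighbors, and its two edges differ in color.

For the monotone path the answer is $N=5$. Suppose a coloring has no one-colored monotone path on three vertices. Give each vertex $v$ the pair $(a,b)$, where $a$ is the number of vertices on a longest red monotone path ending at $v$, and $b$ is the same for blue. Then $(a,b)\in\{1,2\}^2$. If $u<v$ and $uv$ is red, then $v$ has a larger $a$ than $u$; if $uv$ is blue, a larger $b$. So distinct vertices have distinct pairs and $N\le4$. Conversely, name four vertices $11,12,21,22$ in this order. Color a pair red if the first digits differ, and blue if the first digits agree. Along a red monotone path the first digit strictly increases, so the path has at most two vertices. A blue path stays inside a block with a common first digit, and such a block has two vertices.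

So the order matters: $4$ for one ordering, $5$ for another. The same argument with $\{1,\dots,n-1\}^2$ in place of $\{1,2\}^2$ gives exactly $(n-1)^2+1$ for the monotone path on $n$ vertices. How large can this number become if we are free to choose the order in which the path visits its $n$ positions?

Keep in mind the shape of the good coloring on $\{11,12,21,22\}$: vertices are words in lexicographic order, and the color is read off by comparing two words from left to right.

## 2. Ordered Ramsey numbers of paths

**Definition (ordered graphs).** An ordered graph $\mathcal G$ is a pair $(G,<)$ of a simple graph $G$ and a linear ordering $<$ of its vertices. It contains an ordered graph $\mathcal H$ if there is an order-preserving injection from the vertices of $\mathcal H$ to those of $\mathcal G$ that maps edges to edges. An ordering of the path $P_n$ on $n$ vertices is an ordered graph $(P_n,<)$. We write $\mathcal K_N$ for the complete graph on $[N]=\{1,\dots,N\}$ with the natural order.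

**Definition (Ramsey numbers).** $R(\mathcal G)$ is the least $N$ such that every 2-coloring of the edges of $\mathcal K_N$ contains a monochromatic copy of $\mathcal G$. For two ordered graphs, $R(\mathcal G,\mathcal H)$ is the least $N$ such that every red/blue coloring of $\mathcal K_N$ contains a red $\mathcal G$ or a blue $\mathcal H$.

These numbers are finite by Ramsey's theorem, because a complete graph on $n$ ordered vertices contains every ordered graph on $n$ vertices. Clearly $R(\mathcal G,\mathcal K_k)$ does not decrease when $k$ grows.

We just saw that the monotone ordering of $P_n$ has Ramsey number $(n-1)^2+1$. It is known that some orderings have Ramsey number $O(n)$, and that there are orderings $\mathcal P_n$ with $R(\mathcal P_n)=n^{\Omega(\log n/\log\log n)}$. The problem, whose source is the paper "Ramsey numbers of ordered graphs under graph operations" by Jesse Geneson, Amber Holmes, Xujun Liu, Dana Neidinger, Yanitsa Pehova and Isaac Wass (arXiv:1902.00259, 2019), asks whether one can go strictly beyond this: is there a choice of an ordering $\mathcal P_n$ of $P_n$, for every sufficiently large $n$, such that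
$$\frac{\log R(\mathcal P_n)}{\log n}\Big/\frac{\log n}{\log\log n}\longrightarrow\infty\qquad(n\to\infty)\ ?$$

The answer is yes, and we will find the right order of magnitude of the exponent. To state the results we need one property of ordered graphs.

**Definition (intervals and property $J(\gamma)$).** An interval of an ordered graph is a set of consecutive vertices. Let $0<\gamma<1$. An $n$-vertex ordered graph $\mathcal G$ has property $J(\gamma)$ if any two disjoint intervals, each with at least $n^{1-\gamma}$ vertices, are joined by an edge of $\mathcal G$.

The graph $\mathcal K_n$ has property $J(\gamma)$ for every $\gamma$. The monotone path fails it for large $n$: its first $\lceil n^{1-\gamma}\rceil$ and its last $\lceil n^{1-\gamma}\rceil$ vertices are then disjoint intervals with vertices in between, and no edge joins them. A path cannot have $J(\gamma)$ with $\gamma>\frac12$ and $n$ large. Indeed, cut $[n]$ into $K=\lfloor n/\lceil n^{1-\gamma}\rceil\rfloor$ disjoint intervals of size $\lceil n^{1-\gamma}\rceil$, ignoring a remainder. The $\binom K2$ pairs of intervals need distinct edges, and $\binom K2$ is about $n^{2\gamma}/2$, which exceeds $n-1$. The value $0.49$ below is just under this limit.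

**Theorem 1.** For every $\gamma\in(0,1)$ there is $n_0(\gamma)$ such that every $n$-vertex ordered graph $\mathcal G$ with $n\ge n_0(\gamma)$ and property $J(\gamma)$ satisfies

1. $R(\mathcal G)\ge n^{\frac{\gamma^2}{53}\log_2 n}$;
2. $R(\mathcal G,\mathcal K_k)\ge n^{\frac{\gamma^2}{130}\log_2 k}$ for all $2\le k\le n$.

**Theorem 2.** For all large $n$ there is an explicit ordering $\mathcal P_n$ of $P_n$ with property $J(0.49)$. Moreover, a uniformly random ordering of $P_n$ has property $J(0.49)$ with probability $1-o(1)$.

**Theorem 3.** For every ordering $\mathcal P$ of $P_n$ ($n\ge2$) and every $k\ge1$, $R(\mathcal P,\mathcal K_k)\le(2n)^{\lceil\log_2k\rceil}$. In particular $R(\mathcal P)\le(2n)^{\lceil\log_2n\rceil}$.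

We start with Theorem 3, the ceiling, then find the paths of Theorem 2. The rest of the lecture is about Theorem 1.

## 3. The upper bound $(2n)^{\lceil\log_2 n\rceil}$ by doubling the clique

Fix an ordering $\mathcal P$ of $P_n$ and let $f(k)=R(\mathcal P,\mathcal K_k)$. Then $f(1)=1$, since a single vertex is a blue $\mathcal K_1$.

**Step 1: the doubling inequality $f(2k)\le 2n f(k)$.** The purpose is to show that avoiding a red $\mathcal P$ forces two sizable sets with only blue edges between them. Let $N=2nf(k)$ and take a coloring of $\mathcal K_N$ without a red $\mathcal P$. Split $[N]$ into consecutive intervals $V_1<\dots<V_n$ of size $m=2f(k)$. Let $w_1,\dots,w_n\in[n]$ be the positions that the path visits, in path order. We try to walk along the path, putting the $t$-th path vertex into $V_{w_t}$; then the left-to-right order is automatically right. Put $X_1=V_{w_1}$, and let $X_{t+1}$ be the set of vertices of $V_{w_{t+1}}$ with a red neighbor in $X_t$.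

If $X_n\neq\emptyset$, choose $x_n\in X_n$, and then backwards $x_t\in X_t$ joined to $x_{t+1}$ by a red edge. Since $x_t\in V_{w_t}$, the vertices $x_1,\dots,x_n$ form a red copy of $\mathcal P$, a contradiction. So $X_n=\emptyset$. As $|X_1|=m$, there is a first $t\ge1$ with $|X_{t+1}|<m/2$, and then $|X_t|\ge m/2=f(k)$. Put $Y=V_{w_{t+1}}\setminus X_{t+1}$, so $|Y|>m/2=f(k)$. By the definition of $X_{t+1}$, all pairs between $X_t$ and $Y$ are blue. Each of $X_t$ and $Y$ has at least $f(k)$ vertices and no red $\mathcal P$, so each contains a blue $\mathcal K_k$. The two sets lie in different intervals $V_i$, so they are disjoint, and together the two cliques form a blue $\mathcal K_{2k}$.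

**Step 2: iteration.** This step turns the doubling inequality into the bound. From $f(1)=1$ we get $f(2^a)\le(2n)^a$, and by monotonicity $f(k)\le(2n)^{\lceil\log_2k\rceil}$. Finally, $R(\mathcal P)\le f(n)$, because a blue $\mathcal K_n$ contains $\mathcal P$. This proves Theorem 3. $\square$

## 4. Paths that join all long intervals

Here is the construction for $n=11$. The complete graph $K_5$ has an Eulerian circuit
$$1,2,3,4,5,1,3,5,2,4,1 .$$
Its ten steps $12,23,34,45,51,13,35,52,24,41$ use each pair once. Let the path be $w_0w_1\cdots w_{10}$, and write the $t$-th entry of the circuit next to $w_t$. Now sort the path vertices by this entry: first $w_0,w_5,w_{10}$ (entry $1$), then $w_1,w_8$, then $w_2,w_6$, then $w_3,w_9$, then $w_4,w_7$. In terms of positions, the path visits $1,4,6,8,10,2,7,11,5,9,3$. Any two of the five blocks are joined by a path edge, because the circuit passes directly between any two of its five letters.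

**Step 1: the explicit ordering.** We carry out this construction for every large $n$. Recall that a connected graph with all degrees even has an Eulerian circuit. Let $q$ be the largest odd integer with $T+1\le n$, where $T=q(q-1)/2$. Then $(q-1)^2\le q(q-1)=2T<2n$, so $q\le\sqrt{2n}+1$. By maximality, $q+2$ fails, that is, $(q+2)(q+1)/2+1>n$, so $n\le(q+2)(q+1)/2$ and
$$n-1-T\le\frac{(q^2+3q+2)-(q^2-q)}2-1=2q .$$
As $q$ is odd, all degrees of $K_q$ are even, and $K_q$ has an Eulerian circuit $b_0,b_1,\dots,b_T=b_0$: every pair $\{i,i'\}\subset[q]$ equals $\{b_{t-1},b_t\}$ for exactly one $t$. Let the path be $w_0w_1\cdots w_{n-1}$. Order its vertices so that first come the $w_t$ with $t\le T$ and $b_t=1$ (block $1$), then those with $b_t=2$ (block $2$), and so on up to block $q$, inside each block by increasing $t$. Finally come the at most $2q$ vertices $w_{T+1},\dots,w_{n-1}$. The circuit passes through each vertex of $K_q$ exactly $\frac{q-1}2$ times, and $b_0$ is listed once more at the end. So every block is nonempty and has at most $\frac{q-1}2+1=\frac{q+1}2$ vertices.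

**Step 2: long intervals contain complete blocks.** This verifies $J(0.49)$. An interval with at least $3q$ vertices contains at least $q$ consecutive vertices from the blocks, since the other vertices are at most $2q$ in number and come last. A run of consecutive block vertices with no complete block meets at most two blocks, because a third one in the middle would be complete. It misses a vertex of each block it meets, so it has at most $2(\frac{q+1}2-1)=q-1$ vertices. Hence our $q$ consecutive vertices contain a complete block. Two disjoint intervals with at least $3q$ vertices thus contain complete blocks $i$ and $i'$, and $i\ne i'$ since blocks are nonempty. The edge $w_{t-1}w_t$ with $\{b_{t-1},b_t\}=\{i,i'\}$ joins them. Since $3q\le3\sqrt{2n}+3\le n^{0.51}$ for large $n$, property $J(0.49)$ holds.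

**Step 3: random orderings.** We show that typical orderings have the property as well. Let the path be $\pi(1)\pi(2)\cdots\pi(n)$, where $\pi$ is a uniformly random permutation of the positions $[n]$. We use only the edges $\pi(2i-1)\pi(2i)$. They form a uniformly random perfect matching of $[n]$ if $n$ is even. If $n$ is odd, match $\pi(n)$ with a dummy point; this gives a uniformly random perfect matching of $[n]$ plus the dummy point. Let $m=\lceil3\sqrt{n\ln n}\rceil$ and let $I,J$ be disjoint intervals of size $m$. Repeatedly reveal the partner of the smallest element of $I$ whose partner is not yet revealed. Each reveal uses up at most two elements of $I$, so at least $m/2$ reveals are made. As long as no element of $J$ has been hit, the next partner is uniform among at most $n$ candidates, and all $m$ elements of $J$ are among them. So the probability that no edge joins $I$ to $J$ is at most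
$$\Big(1-\frac mn\Big)^{m/2}\le e^{-m^2/(2n)}\le n^{-4.5}.$$
There are at most $n^2$ pairs $(I,J)$. So with probability $1-o(1)$ any two disjoint intervals of size $m$ are joined, and hence any two disjoint intervals of size at least $m$. Finally $m\le n^{0.51}$ for large $n$. This proves Theorem 2. $\square$

## 5. Coloring by the first split, and where $\log\log n$ is lost

From now on $\mathcal G$ has $n$ vertices and property $J(\gamma)$, and we want to color a large $\mathcal K_N$ without a monochromatic $\mathcal G$. The four-vertex coloring of Section 1 suggests using words.

**Definition (the tree $\mathcal T$).** Let $r\ge2$ and $D\ge1$ be integers and $N=r^D$. Identify $[N]$ with $[r]^D$ in lexicographic order. The words in $[r]^D$ are the leaves of the rooted tree $\mathcal T=\bigcup_{j=0}^D[r]^j$. The root is the empty word, the level of a node is its length, and the ancestors of a node are its prefixes. A node counts as an ancestor of itself. The leaves below a given node form an interval of $[N]$.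

**Definition (big nodes).** Let $\varphi$ be an order-preserving injection of the vertex set $[n]$ of $\mathcal G$ into the leaves. For a node $v$ let $I_v\subseteq[n]$ be the set of vertices that $\varphi$ maps below $v$. Each $I_v$ is an interval, and the $I_v$ of one level partition $[n]$. For a fixed threshold $m_0>1$, call $v$ big if $|I_v|\ge m_0$, and let $S_j$ be the set of big nodes of level $j$.

For example, if $r=2$, $D=2$ and $\varphi$ maps $1,2,3$ to the leaves $11,12,22$, then the level-1 nodes $1$ and $2$ have $I_1=\{1,2\}$ and $I_2=\{3\}$. With $m_0=2$, node $1$ is big and node $2$ is not.

Parents of big nodes are big. So $S_{j+1}$ consists of children of nodes in $S_j$. The nodes in $S_j$ have at most $|S_j|\,r$ non-big children, each with $|I_v|<m_0$. Therefore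
$$\sum_{v\in S_{j+1}}|I_v|\ \ge\ \sum_{v\in S_j}|I_v|-|S_j|\,r\,m_0\qquad(0\le j<D).\tag{1}$$
A big leaf is impossible: $\varphi$ is injective, so $|I_v|\le1<m_0$ for leaves. So if we can keep the numbers $|S_j|$ so small that the total loss in (1) over all levels is less than $n$, we have a contradiction, and $\varphi$ cannot be a monochromatic copy. Everything depends on bounding the number of big nodes on a level.

*First attempt.* Fix a red/blue coloring $\chi$ of the pairs of $[r]$, and color two leaves by $\chi$ of the two letters at the first place where they differ. Choose $\chi$ without a monochromatic clique on $k=\lceil2\log_2r\rceil+1$ vertices. Such a $\chi$ exists: in a uniformly random coloring the expected number of monochromatic $k$-cliques is at most $\frac{r^k}{k!}2^{1-k(k-1)/2}\le\frac2{k!}<1$, because $\frac{k-1}2\ge\log_2r$ and $k\ge3$. Put $s=\lceil 2\log_2r\rceil$ and $m_0=n^{1-\gamma}$.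

Suppose $\varphi$ gives a blue copy of $\mathcal G$. If $v\neq w$ are big nodes with the same parent, property $J(\gamma)$ gives an edge between $I_v$ and $I_w$, so the last letters of $v,w$ form a blue pair of $\chi$. Hence each node has at most $s$ big children, and $|S_j|\le s^j$. The same holds for a red copy. By (1), $\sum_{v\in S_D}|I_v|\ge n-D s^D r\,n^{1-\gamma}$. With $r=\lfloor n^{\gamma/4}\rfloor$ and $D=\lfloor\frac\gamma4\log_2n/\log_2s\rfloor$ this is at least $n-Dn^{1-\gamma/2}>0$ for large $n$, a contradiction. Since $s=O(\log n)$, for fixed $\gamma$ we obtain
$$R(\mathcal G)>r^D=n^{\Omega(\log n/\log\log n)} .$$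
This is the order of magnitude that the problem asks us to beat. The $\log\log n$ comes from the bound $|S_j|\le s^j$: the number of big nodes may grow by a factor of about $\log r$ on every level.

*No choice of $\chi$ helps.* Let even every internal node $v$ have its own coloring $\chi_v$ of the pairs of its children, with $r\le n$, and color a pair of leaves by $\chi_v$ at their last common ancestor $v$. Recall the classical bound that every 2-coloring of a complete graph on $4^s$ vertices has a monochromatic clique on $s$ vertices. So with $s=\max\{2,\lfloor\frac12\log_2r\rfloor\}$, every $\chi_v$ has a monochromatic $s$-clique. Let $\beta(v)$ and $\rho(v)$ be the largest numbers of leaves below $v$ that form a blue clique and a red clique. We claim $\beta(v)\rho(v)\ge s^{D-j}$ for $v$ of level $j$. For leaves both sides are $1$. For an internal $v$, take $s$ children $c$ on which $\chi_v$ is constant, say blue. Then $\beta(v)\ge\sum_c\beta(c)$ and $\rho(v)\ge\max_c\rho(c)$, so $\beta(v)\rho(v)\ge\sum_c\beta(c)\rho(c)\ge s\cdot s^{D-j-1}$. At the root this gives a monochromatic clique on at least $s^{D/2}$ leaves. If there is no monochromatic $\mathcal G$, then $s^{D/2}<n$, so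
$$\log_2N=D\log_2r<2\log_2n\cdot\frac{\log_2r}{\log_2s}=O\Big(\frac{(\log n)^2}{\log\log n}\Big)\qquad(r\le n).$$

The last bound holds because $\log_2 r/\log_2 s\le\sqrt{\log_2n}$ if $\log_2r\le\sqrt{\log_2n}$, and otherwise $\log_2s=\Omega(\log\log n)$. So the approach stops here, and the reason is visible: two big nodes with different parents are never compared, since their color was settled when their branches split.

## 6. Labels that may abstain

We want a bound on $|S_j|$ that does not multiply by a growing factor per level. For this, nodes with different parents must be compared again, at later levels. That is possible only if the earlier levels have not yet settled the color. So let most pairs of nodes abstain, and let the first non-abstaining level decide.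

**Definition (parameters).** For integers $r\ge2$, $D\ge1$ put
$$N=r^D,\qquad L=2\cdot4^D,\qquad p=\frac1{42\,rL},\qquad Q=1+\Big\lceil\frac{8\cdot16^D\ln N}{p}\Big\rceil.\tag{2}$$
Note that $Q\ge L$.

**Definition (labels).** For every pair of distinct nodes of $\mathcal T$ on the same level, choose independently a label in $\{\mathsf R,\mathsf B,0\}$ with probabilities $p,\,p,\,1-2p$. For distinct nodes $v,w$ of level $j$, consider the labels of the pairs (level-$i$ ancestor of $v$, level-$i$ ancestor of $w$) for those $i\le j$ where these ancestors differ, in increasing order of $i$. The pair $\{v,w\}$ is $\mathsf R$-decided if a nonzero label occurs and the first one is $\mathsf R$; it is $\mathsf B$-decided if the first one is $\mathsf B$. It is fresh if all these labels with $i<j$ are $0$.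

**Definition (coloring).** A pair of distinct leaves is blue if it is $\mathsf B$-decided, and red otherwise.

For example, let $r=3$, $D=2$, and let the level-1 labels be $0$ on $\{1,2\}$, $\mathsf R$ on $\{1,3\}$ and $0$ on $\{2,3\}$. The leaves $11$ and $32$ form an $\mathsf R$-decided pair, whatever the label of $\{11,32\}$ is; they are red. The pair $\{11,22\}$ is fresh, and its own label decides: blue if the label is $\mathsf B$, red if it is $\mathsf R$ or $0$. The pair $\{11,12\}$ has a common level-1 ancestor, so only its own label is considered, and it is fresh. On level 1 every pair is fresh.

The following remark is what makes decided pairs of inner nodes useful. If a pair $\{v,w\}$ of level-$j$ nodes is $\mathsf R$-decided, then so is every pair $\{x,y\}$ of leaves with $x$ below $v$ and $y$ below $w$, because the labels on the levels $\le j$ are the same. Hence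
$$\text{below an }\mathsf R\text{-decided pair all leaf pairs are red; below a }\mathsf B\text{-decided pair all are blue.}\tag{3}$$

So in a blue copy of $\mathcal G$, no two big nodes of a level form an $\mathsf R$-decided pair, and cousins now count too. We would like to conclude that there are fewer than $Q$ big nodes on each level. What could go wrong? A large set of nodes may avoid $\mathsf R$-decided pairs because its pairs are already $\mathsf B$-decided. We must show that the $\mathsf B$ labels cannot do this for almost all pairs of a large set. The plan has two parts. With $p$ this small, any subtree with at most $L$ nodes per level contains fewer $\mathsf B$ labels than nodes. And a deterministic lemma says that, under this sparsity, one can always keep a fraction $4^{-D}$ of the nodes so that no $\mathsf B$ label is left among them and their ancestors. A loss of the form $C^D$ is affordable when $D$ is a small multiple of $\log n$.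

## 7. Sparse graphs on the levels of a tree

**Definition (closed sets).** A set of nodes of a rooted tree is closed if it contains the root and all ancestors of its members.

In $\mathcal T$ with $r=2$, the set consisting of the root, $1$ and $12$ is closed; the set of the root and $12$ is not.

**Lemma 1.** Let $A$ be a finite rooted tree and $H$ a graph on its non-root nodes, all of whose edges join nodes of the same level. Suppose every closed $A'\subseteq A$ spans at most $|A'|-1$ edges of $H$. Let $S'$ be a set of nodes of level $j\ge1$. Then there is $S''\subseteq S'$ with $|S''|\ge4^{-j}|S'|$ such that for all distinct $x,y\in S''$ and all $1\le i\le j$, the level-$i$ ancestors of $x$ and $y$ are not adjacent in $H$.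

It is tempting to prove this level by level, keeping a fixed fraction of the nodes on each level. That does not work. Let $k$ be odd, let $A$ be a root with $k$ disjoint paths of length $j=\frac{k-1}2$ attached, and let $H$ be the complete graph on the $k$ end nodes. A closed set with $k'$ of the ends has at least $1+k'\frac{k-1}2$ nodes and spans $\binom{k'}2\le k'\frac{k-1}2$ edges, so the hypothesis holds. But on the last level only one node of $k$ can be kept. The levels above lost nothing, and this pays for the loss. So we need an accounting along root-to-leaf paths, and Hall's theorem provides it. Recall its statement: if finite sets $N(e)$, $e\in E$ ($E$ finite), satisfy $|\bigcup_{e\in E'}N(e)|\ge|E'|$ for all $E'\subseteq E$, then there is an injection $f$ on $E$ with $f(e)\in N(e)$ for all $e$.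

*Proof of Lemma 1.*

**Step 1: charge each edge to a node of its own.** For $e\in E(H)$ let $N(e)$ be the set of non-root ancestors of its two endpoints. For $E'\subseteq E(H)$, the set $\{\text{root}\}\cup\bigcup_{e\in E'}N(e)$ is closed and spans all edges of $E'$. By hypothesis $|E'|\le|\bigcup_{e\in E'}N(e)|$. Hall's theorem gives an injection $f$ from $E(H)$ to the non-root nodes with $f(e)\in N(e)$.

**Step 2: orient the edges so that each root path has small total out-degree.** Orient each edge $e$ out of an endpoint $v$ that has $f(e)$ as an ancestor. Let $v_1,\dots,v_j=x$ be the non-root nodes on the path from the root to $x\in S'$. An edge oriented out of some $v_i$ is mapped by $f$ to an ancestor of $v_i$, hence into $\{v_1,\dots,v_j\}$. Since $f$ is injective and each edge leaves only one node,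
$$\sum_{i=1}^jd^+(v_i)\le j.\tag{4}$$

**Step 3: select at random.** This step finds $S''$ by averaging. Make each non-root node active independently with probability $\frac12$. Call a node good if it is active and all its out-neighbors are inactive. Let $S''$ be the set of $x\in S'$ all of whose non-root ancestors are good. For $x\in S'$, with $v_1,\dots,v_j$ as above, the event $x\in S''$ prescribes that the $v_i$ are active and the out-neighbors of the $v_i$ are inactive. An out-neighbor of $v_i$ lies on level $i$ and differs from $v_i$, so it is none of $v_1,\dots,v_j$. Thus the prescriptions are consistent, and by (4) they concern at most $2j$ nodes. Hence $\Pr(x\in S'')\ge2^{-2j}=4^{-j}$. The expected size of $S''$ is at least $4^{-j}|S'|$, and some outcome reaches it.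

**Step 4: no edges remain.** We check that this $S''$ works. Suppose the level-$i$ ancestors $v,w$ of two members of $S''$ are joined by an edge, oriented say from $v$ to $w$. Since $v$ is good, $w$ is inactive. But $w$ is good, hence active, a contradiction. $\square$

## 8. Few labels in thin subtrees, all labels in fresh sets

**Lemma 2.** With positive probability both of the following hold.

(a) Every closed $A\subseteq\mathcal T$ with at most $L$ nodes on each level contains at most $|A|-1$ same-level pairs labeled $\mathsf B$ and at most $|A|-1$ labeled $\mathsf R$.

(b) For all $1\le j\le D$: every set of $Q$ nodes of level $j$ spanning at least $M:=16^{-D}Q(Q-1)/4$ fresh pairs contains a fresh pair labeled $\mathsf R$ and a fresh pair labeled $\mathsf B$.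

*Proof.*

**Step 1: counting closed sets.** We prepare a union bound for (a). Let $a=|A|-1$. If $a=0$ there are no pairs, so let $a\ge1$. A closed set with $a$ non-root nodes is a plane tree with $a$ edges together with a child index in $[r]$ for each non-root node. A depth-first walk around a plane tree makes $2a$ steps, each down or up, and these determine its shape. So there are at most $4^a$ shapes and at most $4^ar^a$ closed sets.

**Step 2: (a) fails with probability at most $\frac13$.** A closed $A$ with at most $L$ nodes per level has at most $aL/2$ same-level pairs, since each non-root node is in at most $L-1$ of them. We use $\binom ma\le\frac{m^a}{a!}\le(em/a)^a$. The probability that at least $a$ of the pairs are labeled $\mathsf B$ is at most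
$$\binom{\lfloor aL/2\rfloor}{a}p^a\le\Big(\frac{eLp}2\Big)^a .$$
By the union bound, the failure probability for $\mathsf B$ is at most
$$\sum_{a\ge1}\Big(4r\cdot\frac{eLp}2\Big)^a\le\sum_{a\ge1}(6rLp)^a=\sum_{a\ge1}7^{-a}=\frac16 .$$
This is the reason for the choice of $p$: each new node of $A$ gives a factor $4r$ in the count, and $p$ must beat it. The same bound holds for $\mathsf R$, so the total is at most $\frac13$.

**Step 3: (b) fails with probability less than $\frac13$.** The point here is that the labels of level $j$ are independent of which level-$j$ pairs are fresh. Fix $j$ and a set $S$ of $Q$ nodes of level $j$; there are at most $N^Q$ choices of $S$. Condition on all labels of levels $<j$. These determine the fresh pairs in $S$. If there are at least $M$ of them, the conditional probability that none gets label $\mathsf R$ on level $j$ is at most $(1-p)^M\le e^{-pM}$. By (2), $Q-1\ge8\cdot16^D\ln N/p$, so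
$$pM=\frac{p\,16^{-D}}4\,Q(Q-1)\ge2Q\ln N .$$
The same holds for $\mathsf B$. Summing over all $j$, all $S$ and both labels, the failure probability is at most $2D\,N^Qe^{-2Q\ln N}=2DN^{-Q}\le2D\,2^{-DQ}<\frac13$, where we used $N\ge2^D$ and $Q\ge L\ge8$.

In total, (a) or (b) fails with probability less than $1$. $\square$

From now on, fix labels that satisfy (a) and (b).

## 9. Fewer than $Q$ nodes without an $\mathsf R$-decided pair

**Lemma 3.** If $S$ is a set of nodes of one level $j\ge1$ containing no $\mathsf R$-decided pair, then $|S|<Q$. The same holds with $\mathsf B$ in place of $\mathsf R$.

*Proof.* Properties (a) and (b) are symmetric in $\mathsf R$ and $\mathsf B$, so we treat $\mathsf R$. Suppose $|S|\ge Q$. Passing to a subset, we may assume $|S|=Q$.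

**Step 1: every $L$-subset of $S$ contains many fresh pairs.** This is where Lemma 1 removes the harmful label $\mathsf B$. Let $S'\subseteq S$ with $|S'|=L$, and let $A$ be the set of all ancestors of members of $S'$. It is closed and has at most $L$ nodes on each level. Let $H$ be the graph of $\mathsf B$-labeled pairs in $A$. Every closed subset $A'$ of $A$ also has at most $L$ nodes per level, so by (a) it spans at most $|A'|-1$ edges of $H$. Lemma 1 gives $S''\subseteq S'$ with
$$s:=|S''|\ge4^{-j}L\ge4^{-D}L=2$$
such that no pair in $S''$ has a $\mathsf B$ label on any level $\le j$. If a pair in $S''$ had a nonzero label on some level, its first nonzero label would be $\mathsf R$, and it would be $\mathsf R$-decided, contrary to hypothesis. So all these labels are $0$, and all pairs in $S''$ are fresh. Since $s\ge2$, the set $S'$ spans at least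
$$\binom s2\ge\frac{s^2}4\ge\frac{16^{-D}L^2}4\ge\frac{16^{-D}}2\binom L2$$
fresh pairs.

**Step 2: averaging.** We pass from $L$-subsets to $S$. Every pair in $S$ lies in the same number of $L$-subsets of $S$. By Step 1, in every $L$-subset a fraction of at least $16^{-D}/2$ of the pairs is fresh. Hence the same fraction of the pairs of $S$ is fresh, and $S$ spans at least $\frac{16^{-D}}2\binom Q2=M$ fresh pairs.

**Step 3: a fresh pair gets the label $\mathsf R$.** This gives the contradiction. By (b), some fresh pair in $S$ is labeled $\mathsf R$. Its labels on earlier levels are $0$, so it is $\mathsf R$-decided, contrary to hypothesis. $\square$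

## 10. Following a copy of $\mathcal G$ down the tree

**Lemma 4.** Suppose $\mathcal G$ has $n$ vertices, has property $J(\gamma)$, and $2DQr\le n^\gamma$. Then the coloring of $\mathcal K_N$ contains no monochromatic $\mathcal G$ and no blue clique on $4^D+1$ vertices.

*Proof.*

**Step 1: few big nodes on each level.** Suppose $\varphi$ is an order-preserving embedding of $\mathcal G$ with all edges blue. Define $I_v$ and big nodes as in Section 5, with threshold
$$m_0=\frac n{2DQr}\ge n^{1-\gamma}>1 ,$$
where $n>1$ because $n^\gamma\ge2DQr>1$. If $v\ne w$ are in $S_j$ with $j\ge1$, then $I_v$ and $I_w$ are disjoint intervals with at least $n^{1-\gamma}$ vertices, so some edge of $\mathcal G$ joins them. Its image is a blue pair of leaves, one below $v$ and one below $w$. By (3), $\{v,w\}$ is not $\mathsf R$-decided. Lemma 3 gives $|S_j|<Q$. Also $|S_0|=1<Q$.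

**Step 2: the mass reaches the leaves.** We now use (1). On each of the $D$ steps down the tree the loss is at most $Qrm_0$, so
$$\sum_{v\in S_D}|I_v|\ge n-DQrm_0=\frac n2>0 .$$
So some leaf $v$ has $|I_v|\ge m_0>1$, which is impossible since $\varphi$ is injective.

**Step 3: red copies.** The same argument with colors exchanged applies: if all edges are red and $v\ne w$ are big nodes of one level, some leaf pair between them is red, so by (3) $\{v,w\}$ is not $\mathsf B$-decided. Lemma 3 for $\mathsf B$ gives $|S_j|<Q$ for $j\ge 1$, and Step 2 applies verbatim.

**Step 4: blue cliques.** Here we get the off-diagonal information directly from Lemma 1. Let $W$ be a blue clique with exactly $4^D+1$ leaves; note $4^D+1\le L$. Let $A$ be the set of all ancestors of members of $W$. It is closed with at most $L$ nodes per level, and so is each of its closed subsets up to the same bound. By (a), Lemma 1 applies with $H$ the graph of $\mathsf B$-labeled pairs in $A$, $S'=W$ and $j=D$. We get $|S''|\ge4^{-D}(4^D+1)>1$. So two leaves of $W$ have no $\mathsf B$ label on any level. Their pair is not $\mathsf B$-decided, hence not blue, a contradiction. $\square$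

## 11. Choice of $r$ and $D$: proof of Theorem 1

**Step 1: the condition of Lemma 4 holds for $D$ up to a multiple of $\log n$.** Let $r=\lfloor n^{\gamma/4}\rfloor$, which is at least $2$ for large $n$, and let $D$ be an integer with $1\le D\le\frac\gamma{13}\log_2n$. As $p^{-1}=42rL=84\,r\,4^D$,
$$Q\le2+8\cdot16^D\cdot84\,r\,4^D\ln N=2+672\cdot64^Dr\ln N\le1000\cdot64^Dr\ln N .$$
We have $64^D=2^{6D}\le n^{6\gamma/13}$, $r^2\le n^{\gamma/2}$ and $D\ln N=D^2\ln r\le(\log_2n)^3$. Since $\frac6{13}+\frac12=\frac{25}{26}$,
$$2DQr\le2000\cdot64^Dr^2\,D\ln N\le2000\,n^{25\gamma/26}(\log_2n)^3\le n^\gamma$$
for $n\ge n_0(\gamma)$. So Lemma 4 applies, and for every such $D$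
$$R(\mathcal G)>r^D,\qquad R(\mathcal G,\mathcal K_{4^D+1})>r^D.\tag{5}$$
In contrast to Section 5, the number of big nodes is bounded by $Q$, which grows by a constant factor per level up to the $\ln N$ term. That is why $D$ may be of order $\log n$ instead of $\log n/\log\log n$.

**Step 2: the diagonal bound.** This proves part 1. Take $D=\lfloor\frac\gamma{13}\log_2n\rfloor$. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we have $\log_2r\ge\frac\gamma4\log_2n-1$. For large $n$,
$$\log_2r^D\ge\Big(\frac\gamma{13}\log_2n-1\Big)\Big(\frac\gamma4\log_2n-1\Big)\ge\frac{\gamma^2}{53}(\log_2n)^2,$$
because $13\cdot4=52<53$. With (5), $R(\mathcal G)>r^D\ge n^{\frac{\gamma^2}{53}\log_2n}$.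

**Step 3: the off-diagonal bound.** This proves part 2. For $2\le k\le4$, color $\mathcal K_{n-1}$ all red: there is no $\mathcal G$ on $n-1$ vertices and no blue edge. So $R(\mathcal G,\mathcal K_k)\ge n\ge n^{\frac{\gamma^2}{130}\log_2k}$.

For $5\le k\le n$ let
$$D=\min\Big\{\lfloor\log_4(k-1)\rfloor,\ \Big\lfloor\frac\gamma{13}\log_2n\Big\rfloor\Big\},$$
which is at least $1$ for large $n$. By $\lfloor x\rfloor\ge x/2$ for $x\ge1$, and by $(k-1)^2\ge k$,
$$\lfloor\log_4(k-1)\rfloor\ge\frac14\log_2(k-1)\ge\frac18\log_2k,\qquad\Big\lfloor\frac\gamma{13}\log_2n\Big\rfloor\ge\frac\gamma{26}\log_2n\ge\frac\gamma{26}\log_2k .$$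
As $\frac18\ge\frac\gamma{26}$, we get $D\ge\frac\gamma{26}\log_2k$. Also $k\ge4^D+1$, and $r\ge n^{\gamma/5}$ for large $n$. By monotonicity in $k$ and (5),
$$R(\mathcal G,\mathcal K_k)\ge R(\mathcal G,\mathcal K_{4^D+1})>r^D\ge n^{\frac\gamma5\cdot\frac\gamma{26}\log_2k}=n^{\frac{\gamma^2}{130}\log_2k}.$$
All the conditions "for large $n$" depend on $\gamma$ only, so one $n_0(\gamma)$ serves for both parts and all $k$. $\square$

## 12. The exponent $\Theta(\log n)$ for paths

Apply Theorem 1 with $\gamma=0.49$ to the paths of Theorem 2. Since $0.49^2=0.2401$, we have $0.49^2/53>1/225$ and $0.49^2/130>1/550$. Together with Theorem 3, for the explicit $\mathcal P_n$, and for a uniformly random ordering with probability $1-o(1)$, for all large $n$: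
$$n^{\frac1{225}\log_2n}\le R(\mathcal P_n)\le(2n)^{\lceil\log_2n\rceil},\tag{6}$$
$$n^{\frac1{550}\log_2k}\le R(\mathcal P_n,\mathcal K_k)\le(2n)^{\lceil\log_2k\rceil}\qquad(2\le k\le n).\tag{7}$$

By (6),
$$\frac{\log R(\mathcal P_n)}{\log n}\Big/\frac{\log n}{\log\log n}\ \ge\ \frac{\log_2n}{225}\cdot\frac{\log\log n}{\log n}=\Omega(\log\log n)\longrightarrow\infty ,$$
so the statement asked about is true, with explicit orderings. For $n,k\ge2$ we have $2n\le n^2$ and $\lceil\log_2k\rceil\le2\log_2k$, so the upper bound in (7) is at most $n^{4\log_2k}$. Thus $R(\mathcal P_n,\mathcal K_k)=n^{\Theta(\log k)}$ uniformly for $2\le k\le n$. In the same way, the maximum of $R(\mathcal P)$ over all orderings $\mathcal P$ of $P_n$ is $n^{\Theta(\log n)}$, and almost all orderings attain it up to the constant in the exponent.
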